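
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Topologically equivalent differential graded algebras\\ with torsion-free homology}


\begin{abstract}
Two differential graded algebras over $\mathbb Z$ are topologically equivalent if their
Eilenberg--Mac Lane ring spectra are weakly equivalent. We answer a question of Dugger and
Shipley: for every prime $p$ there are two dgas with free abelian homology which are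
topologically equivalent but not quasi-isomorphic. They are square-zero extensions of
$\mathbb Z[\sqrt p]$ by complexes of bimodules that become isomorphic in the derived category
when the ground ring $\mathbb Z$ is replaced by the sphere spectrum. The reason is that the
$p$-th power of a degree $2$ class in a divided power algebra over $\mathbb F_p$ is zero. We also
consider dgas with torsion-free homology in only two degrees $0$ and $n$. If all primes below $p$
are invertible in the zeroth homology, then no such pairs occur for $n<2p-1$, and they do occur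
for $n=2p-1$.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{dga over $\mathbb Z$} is an associative unital algebra in chain complexes of abelian
groups. Two dgas are \emph{quasi-isomorphic} if they are connected by a zigzag of dga maps
inducing isomorphisms on homology. Every dga $C$ has an Eilenberg--Mac Lane ring spectrum
$HC$ with $\pi_*(HC)\cong H_*(C)$; it comes from the equivalence between dgas and algebra
spectra over $H\mathbb Z$, by forgetting down to algebras over the sphere spectrum
$\mathbb S$. Ring spectra ($\mathbb S$-algebras) are considered up to weak equivalence. Two dgas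
$C,D$ are \emph{topologically equivalent} if $HC$ and $HD$ are weakly equivalent as
$\mathbb S$-algebras. Quasi-isomorphic dgas are topologically equivalent. The question is
how much is lost when scalars are restricted from $H\mathbb Z$ to $\mathbb S$.

In the simplest cases nothing is lost. If $H_*(C)$ is concentrated in degree $0$, then $C$
is quasi-isomorphic to the ring $H_0(C)$, which $HC$ remembers as $\pi_0$. If the homology is
rational, then $HC$ determines $C$ up to quasi-isomorphism, because
$\mathbb S\otimes\mathbb Q\simeq H\mathbb Q$. In general $\mathbb S$ and $H\mathbb Z$ differ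
only by the groups $\pi_i(\mathbb S)$, $i>0$, which are finite, so whatever is lost is a torsion
phenomenon. Dugger and Shipley \cite{DS} constructed pairs of dgas that are topologically
equivalent but not quasi-isomorphic. In their examples the zeroth homology is $\mathbb Z/p$,
and one of the dgas in each pair contains a class of degree $1$ whose differential is $p$
times the unit. They ask in \cite{DS}:

\begin{quote}
\emph{Do there exist two dgas over $\mathbb Z$ which have torsion-free homology, and which
are topologically equivalent but not quasi-isomorphic?}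
\end{quote}

A first guess is that torsion-free homology prevents this. Theorem~\ref{thm:B}(1) below
shows that it does if only two homology groups are nonzero and their degrees are close enough
together. In general, though, the guess is wrong: the extension groups that classify dgas can
contain torsion even when all homology groups are free.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $\Lambda\in\{\mathbb Z,\mathbb Z_{(p)}\}$ and $A=\Lambda[x]/(x^2-p)$.
There are dgas $R$, $R_0$ over $\mathbb Z$, whose homology is isomorphic as a group to $A$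
in each of the degrees $0$, $1$, $2p+1$ and is zero in all other degrees, which are
topologically equivalent but not quasi-isomorphic. For $\Lambda=\mathbb Z$ the homology is
free abelian of rank $2$ in each of these three degrees.
\end{theorem}

So the answer to the question is yes. Write $A^\sigma$ for the $A$-bimodule with underlying
left module $A$ on which $x$ acts from the right as multiplication by $-x$. As $A$-bimodules
the three homology groups are $A$, $A$ and $A^\sigma$. For $p=2$ and $\Lambda=\mathbb Z$ they
are $\mathbb Z[\sqrt2]$ in degrees $0$ and $1$ and $\mathbb Z[\sqrt2]^\sigma$ in degree $5$.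

The second theorem is a complement, not needed for the answer; its proof uses more of the
literature. It concerns the smallest possible number of nonzero homology groups.

\begin{theorem}\label{thm:B}
Let $p$ be a prime.
\begin{enumerate}
\item[(1)] Let $C,D$ be dgas over $\mathbb Z$ whose homology is torsion-free and
concentrated in degrees $0$ and $n$, where $1\le n\le 2p-2$. Suppose that every prime $q<p$
is invertible in $H_0(C)$. If $C$ and $D$ are topologically equivalent, then they are
quasi-isomorphic.
\item[(2)] For $A=\Lambda[x]/(x^2-p)$ with $\Lambda=\mathbb Z$ or $\mathbb Z_{(p)}$, there are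
topologically equivalent, non-quasi-isomorphic dgas with homology $A$ in degree $0$,
$A^\sigma$ in degree $n=2p-1$, and zero elsewhere. For $\Lambda=\mathbb Z_{(p)}$ all primes
$q<p$ are invertible in $A$, so the bound in \textup{(1)} is sharp.
\end{enumerate}
\end{theorem}

For $p=2$ the condition on primes in (1) is empty. For larger $p$ it cannot be dropped: if
$q<p$ is a prime, then part (2) for $q$ and $\Lambda=\mathbb Z$ gives a counterexample with
$n=2q-1\le 2p-2$.

\subsection{The method}

Bimodules over $A$ in the world of chain complexes are modules over $A\otimes_{\mathbb Z}A^{op}$;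
in the world of spectra they are modules over $A\otimes_{\mathbb S}A^{op}$. There is a
restriction functor $U$ from the first kind to the second, and on derived categories it need not
be faithful. We look for a map $\kappa:A\to A^\sigma[2p+1]$ in the derived category of bimodules,
that is, a Hochschild cohomology class, with
\[
\kappa\ne0\qquad\text{but}\qquad U(\kappa)=0 .
\]
The fiber $N$ of such a map has homology $A$ and $A^\sigma$, which is torsion-free. Over
$\mathbb Z$ the object $N$ is not a direct sum of shifted modules; over $\mathbb S$ it is.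
The square-zero extensions of $A$ by $N[1]$ and by $A[1]\oplus A^\sigma[2p+1]$ are the
algebras of Theorem~\ref{thm:A}.

Section~\ref{sec:two} shows for $p=2$ where $\kappa$ comes from. Sections
\ref{sec:kappa}--\ref{sec:vanish} construct $\kappa$ and prove that $U(\kappa)=0$. Sections
\ref{sec:bimod}--\ref{sec:notqi} pass from bimodules to algebras and prove
Theorem~\ref{thm:A}. Section~\ref{sec:twodeg} proves Theorem~\ref{thm:B}.

\section{Conventions}\label{sec:conv}

Complexes are graded homologically: differentials lower the degree by one. We write $R$ for $HR$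
when $R$ is a discrete ring. Unless called strict, tensor products over $\mathbb S$, over
$\mathbb Z$ and over ring spectra are derived. $D(E)$ is the homotopy category of $E$-modules and
$[m]$ is $m$-fold suspension. The fiber of $f:X\to Y$ fits into a triangle
$Y[-1]\to\mathrm{fib}(f)\to X\xrightarrow{f}Y$.

If $E$ is a connective ring spectrum, then $D(E)$ has the standard $t$-structure, detected on
underlying homotopy groups, with truncations $\tau_{\ge m}$ and $\tau_{\le m}$. An object is
\emph{discrete} if its homotopy is concentrated in degree $0$; discrete objects are the same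
as $\pi_0(E)$-modules. If $\pi_iX=0$ for $i<m$ and $M$ is discrete, then maps
$X\to M[i]$ in $D(E)$ vanish for $i<m$ and correspond to $\mathrm{Hom}_{\pi_0E}(\pi_mX,M)$ for
$i=m$.

Two results are used in the proof of Theorem~\ref{thm:A}.
\begin{itemize}
\item[(F1)] (Shipley \cite{Sh}) $\mathrm{Ho}(\mathrm{dga})\simeq\mathrm{Ho}(H\mathbb Z\text{-alg})$,
compatibly with $H_*\cong\pi_*$. Also $D(R)\simeq D(HR)$ for a discrete ring $R$.
\item[(F2)] (B\"okstedt; see \cite{HM,NS}) $THH_*(\mathbb F_p)=\mathbb F_p[\mu]$ as a ring, with
$|\mu|=2$.
\end{itemize}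

Fix a prime $p$ and $\Lambda\in\{\mathbb Z,\mathbb Z_{(p)}\}$, and put
\[
A=\Lambda[x]/(x^2-p),\qquad k=A/xA=\mathbb F_p .
\]
Since $A$ is flat over $\mathbb Z$ and $\Lambda\otimes_{\mathbb Z}\Lambda=\Lambda$, the derived
tensor product
\[
A^e:=A\otimes_{\mathbb Z}A^{op}=\Lambda[x,y]/(x^2-p,\;y^2-p)
\]
is an ordinary ring. On a bimodule, $x$ denotes the left action and $y$ the right action of
the generator. On $A^\sigma$, therefore, $x$ acts as $x$ and $y$ acts as $-x$. On $k$ both
act as $0$.

Let $A^e_{\mathbb S}:=A\otimes_{\mathbb S}A^{op}$. It is connective with $\pi_0=A^e$, and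
$A^e_{\mathbb S}\to A^e$ is its $0$-truncation. Let
\[
U:D(A^e)\to D(A^e_{\mathbb S})
\]
be restriction along this map. For a bimodule $L$ write
\begin{gather*}
HH^j(A;L)=\mathrm{Ext}^j_{A^e}(A,L),\qquad THH^j(A;L)=\mathrm{Ext}^j_{A^e_{\mathbb S}}(A,L),\\
HH(A;k)=k\otimes_{A^e}A,\qquad THH(A;k)=k\otimes_{A^e_{\mathbb S}}A ,
\end{gather*}
and $HH_j$, $THH_j$ for $\pi_j$ of the latter two. Finally
$THH(k)=k\otimes_{k\otimes_{\mathbb S}k}k$ and $HH^{\mathbb Z}(k)=k\otimes_{k\otimes_{\mathbb Z}k}k$.
The latter is Hochschild homology over $\mathbb Z$, and the tensor products in it are derived.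

The divided power algebra $\Gamma_k(c)$ with $|c|=2$ has $k$-basis $c^{(j)}$, $j\ge0$,
$|c^{(j)}|=2j$, $c^{(0)}=1$, $c^{(1)}=c$, and product
$c^{(i)}c^{(j)}=\binom{i+j}{i}c^{(i+j)}$. Hence $c^j=j!\,c^{(j)}$, and in particular
$c^p=0$ over $k=\mathbb F_p$. Put $c^{(-1)}=0$.

A dg module over a dga is \emph{semi-free} if its underlying graded module has a basis whose
elements are indexed by stages $0,1,2,\dots$ in such a way that the differential of each basis
element lies in the span of basis elements of strictly earlier stages. Strict tensor products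
with semi-free modules compute derived ones.

\section{The idea, for $p=2$}\label{sec:two}

Let $A=\mathbb Z[\sqrt2]$, so $x=\sqrt2$ and $k=\mathbb F_2$. The right action on $A^\sigma$ is
twisted by the conjugation $\sqrt2\mapsto-\sqrt2$. We use two facts proved below.

\emph{A torsion class.} Lemma~\ref{lem:res} gives a $2$-periodic resolution, by which
$HH^*(A;L)$ is the cohomology of
$L\xrightarrow{x-y}L\xrightarrow{x+y}L\xrightarrow{x-y}\cdots$. On $A^\sigma$ we have
$x-y=2\sqrt2$ and $x+y=0$, so in degrees $0$ to $5$ the complex is
\[
A\xrightarrow{2\sqrt2}A\xrightarrow{\;0\;}A\xrightarrow{2\sqrt2}A\xrightarrow{\;0\;}A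
\xrightarrow{2\sqrt2}A ,
\]
followed by a zero map. Thus $HH^4(A;A^\sigma)=0$ and
$HH^5(A;A^\sigma)=\mathbb Z[\sqrt2]/(2\sqrt2)$. On $\mathbb F_2$ all differentials vanish, so
there is a generator $w=1$ in $HH^4(A;\mathbb F_2)$. Its Bockstein for
$0\to A^\sigma\xrightarrow{\sqrt2}A^\sigma\to\mathbb F_2\to0$ is found, up to a sign depending on
conventions, by lifting $1$ to $A^\sigma$, applying the differential, and dividing by $\sqrt2$.
This gives
\[
\kappa=[2]\in\mathbb Z[\sqrt2]/(2\sqrt2),\qquad \kappa\neq0 .
\]

\emph{Why it dies over the sphere.} It is enough that $w$ dies. Now $w$ is a nonzero linear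
functional on $HH_4(A;\mathbb F_2)\cong\mathbb F_2$, so we want
$THH_4(A;\mathbb F_2)\to HH_4(A;\mathbb F_2)$ to be zero. By Proposition~\ref{prop:div} the group
$HH_4(A;\mathbb F_2)$ maps isomorphically to $HH_4^{\mathbb Z}(\mathbb F_2)$, and there we can
use multiplication. To compute $HH^{\mathbb Z}_*(\mathbb F_2)$ one resolves $\mathbb F_2$ over the
commutative dga over $\mathbb F_2$ with basis $1,x,s,xs$, where $|x|=0$, $|s|=1$, $x^2=s^2=0$ and
$ds=x$. Its homology is spanned by the classes of $1$ and $xs$, and we adjoin $c$ with $dc=xs$ to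
kill the latter. Next, $xs\,c$ is a cycle. In characteristic $0$ it would be half the boundary of
$c^2$, but here $d(c^2)=2\,xs\,c=0$. So $c^2$ does not kill it, and a new generator $c^{(2)}$ with
$dc^{(2)}=xs\,c$ is needed. The consistent product is $c^2=2c^{(2)}=0$. Thus
$HH^{\mathbb Z}_4(\mathbb F_2)$ is generated by $c^{(2)}$, which is \emph{not} a square. Over the
sphere, on the other hand, B\"okstedt's theorem says that $THH_4(\mathbb F_2)$ is generated by a
square, $\mu^2$. The ring map $THH_*(\mathbb F_2)\to HH^{\mathbb Z}_*(\mathbb F_2)$ sends $\mu$ to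
a multiple of $c$, hence $\mu^2$ to a multiple of $c^2=0$. So the image of $THH_4(A;\mathbb F_2)$
in $HH_4(A;\mathbb F_2)$ is zero, and $w$, and with it $\kappa$, vanishes in $THH^*$.

For general $p$, the first power of $c$ that vanishes is $c^p$, in degree $2p$. So
$w$ has degree $2p$ and $\kappa$ has degree $2p+1$.

\section{The class $\kappa$}\label{sec:kappa}

\begin{lemma}\label{lem:res}
The sequence
$\cdots\xrightarrow{x+y}A^e\xrightarrow{x-y}A^e\xrightarrow{x+y}A^e\xrightarrow{x-y}A^e\to A\to0$
is exact.
\end{lemma}

\begin{proof}
$A^e$ is free over $A=\Lambda[x]/(x^2-p)$ on $1,y$. For $a,b\in A$,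
\begin{align*}
(x-y)(a+by)&=(xa-pb)+(xb-a)y=(a-xb)(x-y),\\
(x+y)(a+by)&=(xa+pb)+(xb+a)y=(a+xb)(x+y).
\end{align*}
So the images of $x-y$ and $x+y$ are $A\cdot(x-y)$ and $A\cdot(x+y)$. The first product
vanishes iff $a=xb$, i.e.\ iff $a+by=b(x+y)$; hence $\ker(x-y)=A\cdot(x+y)$. The second
vanishes iff $a=-xb$, i.e.\ iff $a+by=-b(x-y)$; hence $\ker(x+y)=A\cdot(x-y)$. Finally
$A^e/(x-y)=A$.
\end{proof}

Consequently $HH^*(A;L)$ is the cohomology of
\begin{equation}\label{eq:cplx}
L\xrightarrow{x-y}L\xrightarrow{x+y}L\xrightarrow{x-y}L\xrightarrow{x+y}\cdots .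
\end{equation}
For $L=k$ all maps vanish, so $HH^j(A;k)\cong k$ for all $j\ge0$. For $L=A^\sigma$ the
map $x-y$ is multiplication by $2x$, which is injective, and $x+y$ is $0$. So for $i\ge0$
\begin{equation}\label{eq:HHsigma}
HH^{2i}(A;A^\sigma)=0,\qquad HH^{2i+1}(A;A^\sigma)=A/2xA .
\end{equation}

Multiplication by $x$ gives a short exact sequence of bimodules
$0\to A^\sigma\xrightarrow{x}A^\sigma\to k\to0$, hence a map $\delta:k\to A^\sigma[1]$ in
$D(A^e)$.

\begin{proposition}\label{prop:kappa}
Let $w$ generate $HH^{2p}(A;k)\cong k$. Then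
$\kappa:=\delta\circ w\in HH^{2p+1}(A;A^\sigma)$ is nonzero.
\end{proposition}

\begin{proof}
The kernel of the connecting map $\delta_*:HH^{2p}(A;k)\to HH^{2p+1}(A;A^\sigma)$ is the image of
$HH^{2p}(A;A^\sigma)$, which is $0$ by \eqref{eq:HHsigma}. So $\delta_*$ is injective.
\end{proof}

If $w$ is represented by $1$ in \eqref{eq:cplx}, then, as in Section~\ref{sec:two},
$\kappa=[2]\in A/2xA$ up to sign.

\begin{remark}\label{rem:twist}
The construction needs the twist. On the bimodule $A$ one has $x-y=0$ and $x+y=2x$, so
$HH^{2p+1}(A;A)=\ker(2x)=0$, and the Bockstein of $w$ with values in $A$ is zero.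
\end{remark}

\section{Divided powers in Hochschild homology}\label{sec:div}

We must show that $w$ dies over the sphere, and for this we need the map
$THH_{2p}(A;k)\to HH_{2p}(A;k)$. Rather than compute its source we compare with $k$, where
B\"okstedt's theorem is available. The comparison is useful because on $HH$ it loses nothing in
even degrees.

\begin{proposition}\label{prop:div}
\textup{(a)} $HH^{\mathbb Z}_*(k)\cong\Gamma_k(c)$ as a ring, $|c|=2$.
\textup{(b)} The map $HH_{2j}(A;k)\to HH^{\mathbb Z}_{2j}(k)$ induced by $A\to k$ is an
isomorphism for every $j\ge0$.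
\end{proposition}

In this section ``commutative algebra'' means commutative algebra in $D(\mathbb Z)$ in the
homotopy coherent sense. A strict commutative dga gives one, and derived tensor products are
pushouts of commutative algebras.

The first step replaces $k$ by a flat model that receives a map from $A$. Let
$K=A\oplus As$ be the commutative dga with $|s|=1$, $s^2=0$, $ds=x$. It is a bounded complex
of flat abelian groups. As $x$ is a nonzerodivisor with $A/xA=k$, the augmentation
$K\to k$, $s\mapsto0$, is a quasi-isomorphism. So
$HH^{\mathbb Z}(k)\simeq k\otimes_{K\otimes K}K$. Since $A\to k$ factors as $A\to K\to k$, the map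
in (b) is induced by $k\otimes_{A\otimes A}A\to k\otimes_{K\otimes K}K$.

\begin{lemma}\label{lem:slice}
For $P\in\{A,K\}$ put $P_k=P\otimes_{\mathbb Z}k$. Then, as commutative algebras and naturally
for $A\to K$,
\[
k\otimes_{P\otimes P}P\;\simeq\;k\otimes_{P_k}k ,
\]
where $P_k\to k$ is the augmentation sending $x$ and $s$ to $0$.
\end{lemma}

\begin{proof}
The map $P\otimes P\to k$ factors through $P\otimes P\to P\otimes k=P_k$, the augmentation of the
second factor. Since $P$ is a bounded complex of flat abelian groups, $P_k$ is the derived base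
change $(P\otimes P)\otimes_Pk$ along the second factor. Hence
$P_k\otimes_{P\otimes P}P\simeq k\otimes_PP=k$, where $b\otimes a\in P_k$ maps to the product of
$a$ with the augmentation of $b$. Therefore
$k\otimes_{P\otimes P}P\simeq k\otimes_{P_k}(P_k\otimes_{P\otimes P}P)\simeq k\otimes_{P_k}k$.
\end{proof}

Here $A_k=k[x]/(x^2)$, because $p=0$ in $k$, and $K_k=A_k\oplus A_ks$ with $ds=x$. We resolve
$k$ over both.

\emph{Over $A_k$.} Let $X$ be the semi-free $A_k$-module on $b_j$ (degree $2j$) and
$a_j$ (degree $2j+1$), $j\ge0$, with
\[
d\,a_j=x\,b_j,\qquad d\,b_j=x\,a_{j-1}\ (j\ge1),\qquad d\,b_0=0 .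
\]
In the $k$-basis $b_j,xb_j,a_j,xa_j$ the differential matches $a_j$ with $xb_j$ for $j\ge0$ and
$b_j$ with $xa_{j-1}$ for $j\ge1$. So only $b_0$ survives, and the map $X\to k$ sending $b_0$ to
$1$ and the other $a_j$, $b_j$ to $0$ is a quasi-isomorphism.

\emph{Over $K_k$.} Let $Y=K_k\otimes\Gamma_k(c)$ (over $k$), with the differential that extends
that of $K_k$ by
\[
d\,c^{(j)}=xs\,c^{(j-1)} .
\]
The divided powers are forced as in Section~\ref{sec:two}. With a polynomial generator
one would have $d(c^p)=p\,xs\,c^{p-1}=0$, so $xs\,c^{p-1}$ would not be killed. We check that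
$Y$ is a commutative dga. The Leibniz rule holds on products $c^{(i)}c^{(j)}$ with $i,j\ge1$
because
\[
d(c^{(i)})c^{(j)}+c^{(i)}d(c^{(j)})
=\left[\tbinom{i+j-1}{i-1}+\tbinom{i+j-1}{i}\right]xs\,c^{(i+j-1)}
=\tbinom{i+j}{i}xs\,c^{(i+j-1)} ,
\]
it is clear if $i=0$ or $j=0$, and $d^2=0$ because $d(xs)=x^2=0$ and $(xs)^2=0$. As a
$K_k$-module $Y$ is semi-free on the $c^{(j)}$. Using $x^2=s^2=0$,
\[
d(s\,c^{(j)})=x\,c^{(j)}-s\,xs\,c^{(j-1)}=x\,c^{(j)},\qquad
d(x\,c^{(j)})=0,\qquad d(xs\,c^{(j)})=0 .
\]
So $d$ matches $s\,c^{(j)}$ with $x\,c^{(j)}$ for $j\ge0$, and $c^{(j)}$ with $xs\,c^{(j-1)}$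
for $j\ge1$. Only $1$ survives, and the augmentation $Y\to k$ sending $x$, $s$ and $c^{(j)}$,
$j\ge1$, to $0$ is a quasi-isomorphism of commutative dgas.

\begin{proof}[Proof of Proposition~\ref{prop:div}]
(a) By Lemma~\ref{lem:slice}, $HH^{\mathbb Z}(k)$ is the derived pushout of
$k\leftarrow K_k\to k$ in commutative algebras, or equivalently of $k\leftarrow K_k\to Y$.
This pushout maps, as a commutative algebra, to the strict tensor product of $k$ and $Y$ over
$K_k$. The map is an equivalence because $Y$ is semi-free over $K_k$. The strict tensor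
product is $\Gamma_k(c)$ with zero differential, since $xs\mapsto0$ in $k$.

(b) By Lemma~\ref{lem:slice} the map in question is $k\otimes_{A_k}k\to k\otimes_{K_k}k$. The
$A_k$-linear map $X\to Y$ with $b_j\mapsto c^{(j)}$, $a_j\mapsto s\,c^{(j)}$ is a chain map
over $k$, because $d(s\,c^{(j)})=x\,c^{(j)}$ and $d(c^{(j)})=x\,(s\,c^{(j-1)})$. So the map is
computed by the strict tensor products, $k\otimes_{A_k}X\to k\otimes_{K_k}Y$. Both complexes
have zero differential. In degree $2j$ they are spanned by $b_j$ and $c^{(j)}$ respectively,
and $b_j\mapsto c^{(j)}$.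
\end{proof}

\section{The class $\kappa$ vanishes over the sphere}\label{sec:vanish}

\begin{proposition}\label{prop:vanish}
The map $HH^{2p}(A;k)\to THH^{2p}(A;k)$ is zero. Consequently $U(\kappa)=0$ in
$THH^{2p+1}(A;A^\sigma)$.
\end{proposition}

\begin{proof}
\emph{The map $THH_{2p}(k)\to HH^{\mathbb Z}_{2p}(k)$ is zero.} The map
$THH(k)\to HH^{\mathbb Z}(k)$ is a map of commutative ring spectra. By (F2) its source in
degree $2p$ is spanned by $\mu^p$. By Proposition~\ref{prop:div}(a) the image of $\mu$ is
$\lambda c$ for some $\lambda\in k$, and $(\lambda c)^p=\lambda^p\,p!\,c^{(p)}=0$.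

\emph{The map $THH_{2p}(A;k)\to HH_{2p}(A;k)$ is zero.} The expression $k\otimes_EM$ is natural
in pairs $(E,M)$ of a ring spectrum $E$ with a map to $k$ and an $E$-module $M$. The pairs
$(A^e_{\mathbb S},A)$, $(A^e,A)$, $(k\otimes_{\mathbb S}k,k)$, $(k\otimes_{\mathbb Z}k,k)$ give a
commutative square
\[
\begin{array}{ccc}
THH_{2p}(A;k)&\longrightarrow&HH_{2p}(A;k)\\[2pt]
\big\downarrow&&\big\downarrow{\scriptstyle\cong}\\[2pt]
THH_{2p}(k)&\stackrel{0}{\longrightarrow}&HH^{\mathbb Z}_{2p}(k)
\end{array}
\]
whose right-hand map is an isomorphism by Proposition~\ref{prop:div}(b). So the top map is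
zero.

\emph{Dualizing.} The bimodule $k$ is restricted along the ring maps
$A^e_{\mathbb S}\to A^e\to k$. Hence
\[
\mathrm{Hom}_{A^e}(A,k)\simeq\mathrm{Hom}_k(HH(A;k),k),\qquad
\mathrm{Hom}_{A^e_{\mathbb S}}(A,k)\simeq\mathrm{Hom}_k(THH(A;k),k).
\]
The map induced by $U$ is precomposition with the counit $A^e\otimes_{A^e_{\mathbb S}}A\to A$,
hence with $THH(A;k)\to HH(A;k)$. As $k$ is a field, $HH^{2p}(A;k)\to THH^{2p}(A;k)$ is the
$k$-dual of the top map of the square, so it is zero.

\emph{Conclusion.} $U(\kappa)=U(\delta)\circ U(w)=0$, because $U(w)=0$.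
\end{proof}

\section{A bimodule that splits only over the sphere}\label{sec:bimod}

In $D(A^e)$ let
\[
N=\mathrm{fib}\bigl(\kappa:A\to A^\sigma[2p+1]\bigr),\qquad
N_0=\mathrm{fib}\bigl(0:A\to A^\sigma[2p+1]\bigr)=A\oplus A^\sigma[2p] .
\]
Both have homology $A$ in degree $0$ and $A^\sigma$ in degree $2p$.

\begin{lemma}\label{lem:N}
\textup{(a)} $U(N)\cong U(N_0)$ in $D(A^e_{\mathbb S})$.
\textup{(b)} $N$ is not isomorphic in $D(A^e)$ to any $X_0\oplus X_1[2p]$ with $X_0,X_1$
discrete.
\end{lemma}

\begin{proof}
(a) $U$ is exact, so $U(N)$ is the fiber of $U(\kappa)$ and $U(N_0)$ is the fiber of $0$. By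
Proposition~\ref{prop:vanish}, $U(\kappa)=0$.

(b) The map $N\to A$ in the triangle $A^\sigma[2p]\to N\to A\xrightarrow{\kappa}A^\sigma[2p+1]$
is the truncation $N\to\tau_{\le0}N$. If $N\cong X_0\oplus X_1[2p]$, this truncation is
identified with the projection to $X_0$, so $N\to A$ has a section $j:A\to N$. Then
$\kappa=\kappa\circ(N\to A)\circ j=0$, because consecutive maps in a triangle compose to zero.
This contradicts Proposition~\ref{prop:kappa}.
\end{proof}

In (b) we allow arbitrary discrete $X_0,X_1$, rather than just $A$ and $A^\sigma$, because in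
Section~\ref{sec:notqi} an equivalence of algebras will compare bimodules only up to a twist
by a self-map of $A$.

\section{The two algebras, and their topological equivalence}\label{sec:alg}

We now form square-zero extensions. The shift by one in what follows puts the new homotopy in
positive degrees, so that it can later be recovered as $\tau_{\ge1}$ of the algebra. One may
think of $A\oplus N[1]$ and $A\oplus N_0[1]$ with the product zero on the second summand. To
compare them as $\mathbb S$-algebras we build them directly in spectra.

Work in symmetric spectra. Recall that a cofibrant $H\mathbb Z$-algebra is cofibrant as an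
$H\mathbb Z$-module (and likewise over $\mathbb S$), so that its smash product over
$H\mathbb Z$ (or $\mathbb S$) with its opposite is the derived one; that wedges preserve weak
equivalences; and that restriction along a weak equivalence of ring spectra is an equivalence
of derived categories.

Let $B$ be a cofibrant $H\mathbb Z$-algebra model of $HA$. Then $B\wedge_{H\mathbb Z}B^{op}$
models $A^e$. Let $W,W_0$ be $B\wedge_{H\mathbb Z}B^{op}$-modules representing $N[1]$ and
$N_0[1]$. For a $B\wedge_{H\mathbb Z}B^{op}$-module $V$ let $B\ltimes V$ be $B\vee V$ with the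
strict square-zero algebra structure: the products on $B\wedge B$, $B\wedge V$, $V\wedge B$ are
the given maps, and $V\wedge V\to*$. Put
\[
\mathcal R=B\ltimes W,\qquad\mathcal R_0=B\ltimes W_0,
\]
and let $R,R_0$ be the dgas corresponding to these $H\mathbb Z$-algebras under (F1). Their
homology is $A$ in degrees $0$ and $1$, $A^\sigma$ in degree $2p+1$, and zero elsewhere, as
Theorem~\ref{thm:A} requires.

\begin{proposition}\label{prop:topeq}
$R$ and $R_0$ are topologically equivalent.
\end{proposition}

\begin{proof}
Let $B''\to B$ be a weak equivalence from a cofibrant $\mathbb S$-algebra. Then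
$B''\wedge B''^{op}$ models $A^e_{\mathbb S}$, and restriction along
$B''\wedge B''^{op}\to B\wedge_{H\mathbb Z}B^{op}$ models $U$. By Lemma~\ref{lem:N}(a) the
restrictions of $W$ and $W_0$ are connected by a zigzag of weak equivalences of
$B''\wedge B''^{op}$-modules. The functor $B''\ltimes(-)$, defined on these modules as above,
preserves weak equivalences, because wedges do. So it turns this zigzag into a zigzag of weak
equivalences of $\mathbb S$-algebras between $B''\ltimes W$ and $B''\ltimes W_0$. The maps
$B''\ltimes W\to B\ltimes W$ and $B''\ltimes W_0\to B\ltimes W_0$ are also weak equivalences of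
$\mathbb S$-algebras. Hence $\mathcal R\simeq\mathcal R_0$ as $\mathbb S$-algebras.
\end{proof}

\section{The two dgas are not quasi-isomorphic}\label{sec:notqi}

By (F1) it suffices to show that $\mathcal R$ and $\mathcal R_0$ are not isomorphic in
$\mathrm{Ho}(H\mathbb Z\text{-alg})$. An isomorphism there need not respect $B$ or the maps
to $B$. So we recover the bimodule from the algebra in a way that is natural for all
isomorphisms, and keep track of the twist.

\subsection{Bimodule categories}
Let $T\mapsto T^c$ be a functorial cofibrant replacement of $H\mathbb Z$-algebras, with natural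
weak equivalence $T^c\to T$, and put
\[
D_{bi}(T)=D\bigl(T^c\wedge_{H\mathbb Z}(T^c)^{op}\bigr).
\]
A map $f:T\to T'$ gives the restriction functor $f^*:D_{bi}(T')\to D_{bi}(T)$ along
$f^c\wedge(f^c)^{op}$, and $(gf)^*=f^*g^*$. If $f$ is a weak equivalence, then $f^*$ is an
equivalence. So $T\mapsto D_{bi}(T)$ is a contravariant functor to the category whose objects are
categories and whose morphisms are isomorphism classes of functors, and it inverts weak
equivalences. It therefore factors through $\mathrm{Ho}(H\mathbb Z\text{-alg})$. Thus $\theta^*$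
is defined, up to natural isomorphism and functorially, for every morphism $\theta$ of
$\mathrm{Ho}(H\mathbb Z\text{-alg})$.

Explicitly, every morphism $\theta:T\to T'$ of $\mathrm{Ho}(H\mathbb Z\text{-alg})$ is represented
by a diagram
\begin{equation}\label{eq:zigzag}
T\xleftarrow{\;u\;}T^c\xrightarrow{\;v\;}T'^f\xleftarrow{\;t\;}T' ,
\end{equation}
where $T'^f$ is a fibrant replacement and $u$, $t$ are weak equivalences. Then
$\theta^*\cong(u^*)^{-1}v^*(t^*)^{-1}$, and $\theta$ is an isomorphism if and only if $v$ is a
weak equivalence.

The functor $\theta^*$ is exact. If $T$ and $T'$ are connective, then it is also $t$-exact. Indeed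
all algebras in \eqref{eq:zigzag} are then connective, as are the smash products that define
their categories $D_{bi}$. Restriction does not change underlying homotopy groups, so $u^*$,
$v^*$, $t^*$ are $t$-exact. The equivalences $u^*$ and $t^*$ also detect the $t$-structure, so
their inverses are $t$-exact.

\subsection{The invariant $J_T$}
For connective $T$ regard $T$, via $T^c\to T$, as an object of $D_{bi}(T)$ and put
\[
J_T=\tau_{\ge1}T\in D_{bi}(T).
\]
If $f:T\to T'$ is a weak equivalence, it induces $T\cong f^*T'$ in $D_{bi}(T)$, hence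
$J_T\cong f^*J_{T'}$. If $\theta$ is an isomorphism, all three maps in \eqref{eq:zigzag} are weak
equivalences. So
\begin{equation}\label{eq:J}
J_T\cong\theta^*J_{T'}\qquad\text{for every isomorphism }\theta:T\to T' .
\end{equation}

\subsection{Computation for square-zero extensions}
Let $r:\mathcal R\to B$ be the projection with kernel $W$, let $\iota:B\to\mathcal R$ be the
inclusion, so that $r\iota=\mathrm{id}$, and let $r_0:\mathcal R_0\to B$ be the analogous
projection. There is a cofiber sequence of $\mathcal R$-bimodules $W\to\mathcal R\to B$. Since the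
product on $W$ is zero, the bimodule structure of $W$ is pulled back along $r$. As $W$ has homotopy
only in degrees $\ge1$ and $B$ only in degree $0$,
\begin{equation}\label{eq:JR}
J_{\mathcal R}\cong r^*W,\qquad J_{\mathcal R_0}\cong r_0^*W_0 ,
\end{equation}
the second by the same argument. Here $W$ and $W_0$ are regarded as objects of
$D_{bi}(B)\simeq D(A^e)$; since $B$ is cofibrant, this is the derived category of
$B\wedge_{H\mathbb Z}B^{op}$.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Section~\ref{sec:alg} the dgas $R$, $R_0$ have the stated homology and are topologically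
equivalent. Suppose that $\theta:\mathcal R\to\mathcal R_0$ is an isomorphism in
$\mathrm{Ho}(H\mathbb Z\text{-alg})$, and put $\varphi=r_0\theta\iota:B\to B$. In $D_{bi}(B)$ we
have, by $r\iota=\mathrm{id}$, \eqref{eq:JR} and \eqref{eq:J},
\[
W\cong\iota^*r^*W\cong\iota^*J_{\mathcal R}\cong\iota^*\theta^*J_{\mathcal R_0}
\cong\iota^*\theta^*r_0^*W_0\cong\varphi^*W_0 .
\]
Now $W$ represents $N[1]$, $W_0$ represents $A[1]\oplus A^\sigma[2p+1]$, and $\varphi^*$ is exact
and $t$-exact. Desuspending gives
\[
N\cong\varphi^*(A)\oplus\varphi^*(A^\sigma)[2p]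
\]
with $\varphi^*(A)$ and $\varphi^*(A^\sigma)$ discrete. This contradicts
Lemma~\ref{lem:N}(b).
\end{proof}

\section{Homology in two degrees}\label{sec:twodeg}

If the homology of a dga is concentrated in degrees $0$ and $n$, then, once its homology is
identified, a single Hochschild class classifies it, and $\kappa$ itself defines an example. In
(F4), Proposition~\ref{prop:inj} and the proof of Theorem~\ref{thm:B}(1) the letter $A$ denotes a
general ring, not necessarily commutative. We use two further results.
\begin{itemize}
\item[(F3)] (B\"okstedt; see \cite{FP,LM}) $THH_0(\mathbb Z)=\mathbb Z$,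
$THH_{2i-1}(\mathbb Z)=\mathbb Z/i$ for $i\ge1$, and all other groups vanish.
\item[(F4)] Let $E=H\mathbb Z$ or $\mathbb S$, let $A$ be a ring, $M$ an $A$-bimodule, $n\ge1$.
Weak equivalence classes over $A$ of $E$-algebras $C\to A$ with $\pi_*C$ concentrated in
degrees $0,n$, with $\pi_0C\cong A$ via the given map and $\pi_nC\cong M$ as bimodules, are in
bijection with
\[
\mathrm{Ho}(E\text{-Alg}_{/A})(A,\,A\vee M[n+1])/\mathrm{Aut}(M).
\]
Here $f$ corresponds to its homotopy pullback along the trivial derivation \cite{DSP}. Further,
$\mathrm{Ho}(E\text{-Alg}_{/A})(A,A\vee M[n+1])\cong\mathrm{Ext}^{n+2}_{A\otimes_EA^{op}}(A,M)$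
\cite{Laz}, \cite[\S7.3--7.4]{Lur}. This isomorphism sends $f$ to the class of the bimodule
extension
\[
M[n+1]\to{}_f(A\vee M[n+1])_i\to A ,
\]
with left action through $f$ and right action through the inclusion $i$.
\end{itemize}
For flat $A$, the groups in (F4) are $HH^{n+2}(A;M)$ for $E=H\mathbb Z$ and $THH^{n+2}(A;M)$
for $E=\mathbb S$, with $A^e$, $A^e_{\mathbb S}$, $U$ defined as in Section~\ref{sec:conv}. The
forgetful functor from $H\mathbb Z$-algebras to $\mathbb S$-algebras preserves homotopy
pullbacks and these bimodule extensions, so under (F4) it corresponds to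
\[
U:HH^{n+2}(A;M)\to THH^{n+2}(A;M).
\]
For $f=i$ the bimodule extension splits and the pullback is $A\vee M[n]$. So the class $0$ is
the trivial square-zero extension.

Rigidity in a range now follows from injectivity of $U$ in a range. The obstruction to
injectivity is governed by $THH(\mathbb Z)$.

\begin{proposition}\label{prop:inj}
Let $A$ be a torsion-free ring in which all primes $q<p$ are invertible, and let $M$ be a
torsion-free $A$-bimodule. Then $HH^j(A;M)\to THH^j(A;M)$ is injective for $j\le2p$.
\end{proposition}

\begin{proof}
A torsion-free abelian group is flat. Let $Q=A^e\otimes_{A^e_{\mathbb S}}A\in D(A^e)$. Then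
$\mathrm{Ext}^*_{A^e}(Q,M)=THH^*(A;M)$, and the map in question is induced by the counit
$Q\to A$. We have $A^e\simeq A^e_{\mathbb S}\otimes_{\mathbb Z\otimes_{\mathbb S}\mathbb Z}\mathbb Z$,
and $\mathbb Z\otimes_{\mathbb S}\mathbb Z$ acts on $A$ through its multiplication map to
$\mathbb Z$. Hence
\[
Q\simeq\mathbb Z\otimes_{\mathbb Z\otimes_{\mathbb S}\mathbb Z}A
\simeq THH(\mathbb Z)\otimes_{\mathbb Z}A,\qquad \pi_iQ\cong THH_i(\mathbb Z)\otimes A ,
\]
where flatness of $A$ gives the last formula. The map $Q\to A$ is an isomorphism on $\pi_0$.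
Let $F=\mathrm{fib}(Q\to A)$. By (F3) its only possibly nonzero homotopy groups are
$\pi_{2i-1}F\cong\mathbb Z/i\otimes A$, $i\ge2$. For $i<p$ these vanish, because $i$ is a product
of primes $q<p$. So $\pi_iF=0$ for $i<2p-1$, and $p$ annihilates $\pi_{2p-1}F$. Therefore
$\mathrm{Ext}^i_{A^e}(F,M)=0$ for $i<2p-1$, and
\[
\mathrm{Ext}^{2p-1}_{A^e}(F,M)=\mathrm{Hom}_{A^e}(\pi_{2p-1}F,M)=0
\]
because $M$ is torsion-free. By the long exact sequence of $F\to Q\to A$, the kernel of
$HH^j(A;M)\to THH^j(A;M)$ is a quotient of $\mathrm{Ext}^{j-1}_{A^e}(F,M)$, which vanishes for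
$j\le2p$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:inj} fails if $M$ has torsion: for $A=\mathbb Z_{(p)}[x]/(x^2-p)$ and
$M=k$ the class $w\in HH^{2p}(A;k)$ is nonzero and dies in $THH^{2p}(A;k)$ by
Proposition~\ref{prop:vanish}. Its Bockstein $\kappa$, one degree higher, shows that the
bound $j\le2p$ is optimal for torsion-free $M$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $HC\simeq HD$ as $\mathbb S$-algebras. The equivalence induces a ring isomorphism on $\pi_0$
and a compatible bimodule isomorphism on $\pi_n$. Use these to identify $\pi_0$ of both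
algebras with a ring $A$ and $\pi_n$ of both with an $A$-bimodule $M$. Truncation then makes $HC$
and $HD$ into $H\mathbb Z$-algebras over $A$. Maps from a connective algebra to a
discrete ring are determined by their effect on $\pi_0$, so $HC\simeq HD$ as $\mathbb S$-algebras
over $A$. Let $\kappa_C,\kappa_D\in HH^{n+2}(A;M)$ be classes of $C$ and $D$ under (F4) for
$E=H\mathbb Z$. By (F4) for $E=\mathbb S$ there is $g\in\mathrm{Aut}(M)$ with
\[
U(g\kappa_C)=g\,U(\kappa_C)=U(\kappa_D).
\]
Since $n+2\le2p$, Proposition~\ref{prop:inj} gives $g\kappa_C=\kappa_D$. Hence $C\simeq D$ by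
(F4) for $E=H\mathbb Z$ and (F1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let again $A=\Lambda[x]/(x^2-p)$. Let $C$ be the dga with the class
$\kappa\in HH^{2p+1}(A;A^\sigma)$ of Proposition~\ref{prop:kappa}, so $n=2p-1$, and let $D$ be the
trivial square-zero extension $A\oplus A^\sigma[2p-1]$. By Proposition~\ref{prop:vanish},
$U(\kappa)=0$, so $HC\simeq HD$ by (F4) for $E=\mathbb S$.

Suppose $C\simeq D$ as dgas, and transport the identifications of $H_0(C)$ and $H_n(C)$ with
$A$ and $A^\sigma$ to $D$ along this equivalence. They may differ from the standard ones by a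
ring automorphism $\alpha$ of $A$ and an additive automorphism $\beta$ of $A^\sigma$ with
$\beta(amb)=\alpha(a)\beta(m)\alpha(b)$. But $(\alpha,\beta)$ is an automorphism of the dga
$A\oplus A^\sigma[2p-1]$, which carries one pair of identifications to the other. So $D$ has
class $0$ also for the transported identifications. Thus $\kappa$ lies in the
$\mathrm{Aut}(A^\sigma)$-orbit of $0$, i.e.\ $\kappa=0$, contradicting
Proposition~\ref{prop:kappa}.

For $\Lambda=\mathbb Z_{(p)}$ all primes $q<p$ are invertible in $A$, and $2p-1$ is the first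
value of $n$ not covered by part (1).
\end{proof}

\begin{thebibliography}{99}

\bibitem{DS} Daniel Dugger and Brooke Shipley, \emph{Topological equivalences for
differential graded algebras}, arXiv:math/0604259 (2006).

\bibitem{DSP} Dugger and Shipley, \emph{Postnikov extensions of ring spectra}, AGT \textbf{6}
(2006).

\bibitem{FP} Franjou and Pirashvili, Topology \textbf{37} (1998).

\bibitem{HM} Hesselholt and Madsen, Topology \textbf{36} (1997).

\bibitem{Laz} Lazarev, K-Theory \textbf{24} (2001).

\bibitem{LM} Lindenstrauss and Madsen, Trans.\ AMS \textbf{352} (2000).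

\bibitem{Lur} Lurie, \emph{Higher Algebra}.

\bibitem{NS} Nikolaus and Scholze, Acta Math.\ \textbf{221} (2018).

\bibitem{Sh} Shipley, \emph{$H\mathbb Z$-algebra spectra are differential graded algebras},
Amer.\ J.\ Math.\ (2007).

\end{thebibliography}

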